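\title{The Poisson kernel of the ball for the radial Dunkl Laplacian: sharp two-sided bounds}

\begin{abstract}
Let $\Phi\subset\mathbb R^d$ be a root system with reflection group $W$ and let $k\ge 0$ be a multiplicity function. We prove that, on the closed positive Weyl chamber, the $W$-invariant Dunkl Poisson kernel of the unit ball is comparable to $(1-|x|^2)\,|x-y|^{-d}\prod_{\alpha>0}|x-\sigma_\alpha y|^{-2k(\alpha)}$, for every $\Phi$, every $k\ge0$ and every $d\ge1$. The kernel is written as a Laplace-type integral of the $W$-invariant heat kernel. This integral does not see the constants in Gaussian exponents, so rough Gaussian bounds suffice, and these follow by an elementary argument from R\"osler's positivity theorem. The same bounds give the mass of caps for the $W$-invariant representing measure, the exact range of exponents for which power kernels have the product form, and the size of the Newton kernel.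
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

For $\alpha\in\mathbb R^d\setminus\{0\}$, $d\ge1$, let $\sigma_\alpha x=x-2\langle\alpha,x\rangle\alpha/|\alpha|^2$ be the orthogonal reflection in the hyperplane $H_\alpha=\alpha^\perp$. Let $\Phi$ be a root system in $\mathbb R^d$, that is, a finite set of nonzero vectors with $\sigma_\alpha\Phi=\Phi$ for all $\alpha\in\Phi$, and let $W$ be the finite group generated by the $\sigma_\alpha$. The hyperplanes $H_\alpha$ are the \emph{walls}. Fix a set $\Phi_+$ of positive roots and the positive Weyl chamber $\mathfrak a^+=\{x:\langle\alpha,x\rangle>0\text{ for all }\alpha\in\Phi_+\}$. Let $k:\Phi\to[0,\infty)$ be $W$-invariant, and put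
\[
\omega(x)=\prod_{\alpha\in\Phi_+}|\langle\alpha,x\rangle|^{2k(\alpha)},\qquad \gamma=\sum_{\alpha\in\Phi_+}k(\alpha),\qquad N=d+2\gamma .
\]
The \emph{radial Dunkl Laplacian} acts on $W$-invariant functions by
\[
Lf(x)=\Delta f(x)+2\sum_{\alpha\in\Phi_+}k(\alpha)\,\frac{\langle\nabla f(x),\alpha\rangle}{\langle\alpha,x\rangle}.
\]
It is the restriction of the Dunkl Laplacian $\Delta_k$ to $W$-invariant functions (Section~\ref{sec:dunkl}). Off the walls $Lf=\omega^{-1}\operatorname{div}(\omega\nabla f)$, because $\nabla\log\omega=2\sum k(\alpha)\alpha/\langle\alpha,x\rangle$. Thus $L$ is the Laplacian of the weighted space $(\mathbb R^d,\omega\,dx)$, whose measure is homogeneous of degree $N$.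

Let $B$ be the open unit ball and $S$ the unit sphere of $\mathbb R^d$, with surface measure $dy$ (counting measure if $d=1$). The \emph{$W$-invariant Poisson kernel} $P^W$ is the unique $W\times W$-invariant continuous function on $B\times S$ such that, for every $W$-invariant $f\in C(S)$, the function
\begin{equation}\label{eq:dirichlet}
u(x)=\int_S P^W(x,y)f(y)\,\omega(y)\,dy
\end{equation}
is $W$-invariant, belongs to $C^2(B)\cap C(\overline B)$, satisfies $Lu=0$ on $B$, and equals $f$ on $S$. Equivalently, $P^W(x,y)=|W|^{-1}\sum_{w\in W}P_k(x,wy)$, where $P_k$ is the Dunkl Poisson kernel of $B$ for $\Delta_k$; we do not use this description. By invariance, $P^W$ is determined by its values on $B^+\times S^+$, where $B^+=B\cap\overline{\mathfrak a^+}$ and $S^+=S\cap\overline{\mathfrak a^+}$.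

We write $f\asymp g$ if $C_1f\le g\le C_2f$ on the common domain of $f$ and $g$, with constants $0<C_1\le C_2$ that depend only on $d$, $\Phi$ and $k$. The question, which comes from the paper of Graczyk, Luks and Sawyer \cite{GLS}, is whether $P^W$ is comparable on $B^+\times S^+$ to
\[
\Omega(x,y)=\frac{1-|x|^2}{|x-y|^d\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k(\alpha)}}
\]
for a general root system and a general multiplicity $k\ge0$. This is known for $k\equiv1$ (the geometric complex case, that is, flat complex symmetric spaces) and in the direct product rank one case $W=\mathbb Z_2^n$ with arbitrary multiplicities. The answer is yes.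

\begin{theorem}\label{thm:main}
For every $d\ge1$, every root system $\Phi\subset\mathbb R^d$ and every multiplicity function $k\ge0$,
\[
P^W(x,y)\asymp\Omega(x,y)\qquad(x\in B^+,\ y\in S^+).
\]
\end{theorem}

\subsection{Why one expects $\Omega$}\label{sec:why}

If $k=0$, then $L=\Delta$ and $P^W(x,y)$ is the average over $w\in W$ of the classical kernels $|S|^{-1}(1-|x|^2)|x-wy|^{-d}$. For $x,y$ in the closed chamber the term $w=1$ is the largest one (fact (R2) below), so the average is comparable to that term, which is $\Omega/|S|$.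

Next let $\Phi=\{\pm e_1\}$, write $x=(x_1,x')$, and let $2k=n$ be a positive integer. Then $L=\partial_1^2+\frac n{x_1}\partial_1+\Delta_{x'}$ is the Laplacian of $\mathbb R^{n+1}\times\mathbb R^{d-1}=\mathbb R^N$ acting on functions $f(|\xi|,x')$, and $\omega=|x_1|^n$ is the Jacobian of polar coordinates in $\xi$. So $P^W(x,y)/(1-|x|^2)$ should be the average of $|X-Y|^{-N}$, where $X=(x_1e_1,x')$ and $Y$ runs over the $n$-sphere $\{|\eta|=y_1\}\times\{y'\}$. The point of this sphere nearest to $X$ is at distance $R=|x-y|$. If $R\gg y_1$, the sphere looks like a point and the average is about $R^{-N}$. If $R\ll y_1$, the main contribution comes from a cap of radius $R$, of relative measure $(R/y_1)^n$, and the average is about $R^{-d}y_1^{-n}$. Both regimes are captured by $R^{-d}(R+y_1)^{-n}$, and $R+y_1$ is comparable to the distance from $x$ to the mirror image $\sigma y=(-y_1,y')$. The function $\Omega$ is the guess that each wall contributes such a factor independently of the others.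

\subsection{The method}

The proof has three parts. In Section~\ref{sec:formula} we write $P^W(x,y)/(1-|x|^2)$ exactly as $\int_0^\infty s^{N/2-1}g_s(x,y)\,ds$ up to a constant, where $g_s$ is the $W$-invariant analog of the Gaussian $e^{-s|x-y|^2}$. In Section~\ref{sec:gauss} we bound $g_s$ above and below by a common prefactor times Gaussians with \emph{different} exponents; only positivity, symmetry and conservation of mass are used. In Section~\ref{sec:proof} we integrate in $s$: the substitution $s=\tau|x-y|^{-2}$ turns the mismatch of the exponents into a multiplicative constant. Section~\ref{sec:rankone} carries out the program by hand in rank one. Section~\ref{sec:caps} applies the same bounds to other kernels (Theorems~\ref{thm:caps} and~\ref{thm:powers}, Corollary~\ref{cor:newton}), and Section~\ref{sec:rigid} shows that the exponents in $\Omega$ are the only possible ones when $d\ge2$.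

\section{Reflection groups and the Dunkl kernel}\label{sec:prelim}

The letters $c,C$ denote positive constants that depend only on $d,\Phi,k$ and may change from line to line. We put $\sigma_k=\int_S\omega(y)\,dy>0$.

\subsection{Normalization of the roots}\label{sec:norm}

Replace each root $\alpha$ by $\alpha/|\alpha|$, and give the new root the sum of the multiplicities of the old roots that it replaces. Then $W$, $\mathfrak a^+$, $\gamma$, $L$, $\Omega$ and the Dunkl operators below are unchanged, while $\omega$, and hence $P^W$, changes by a constant factor. \emph{From now on $|\alpha|=1$ for all $\alpha\in\Phi$.} In particular $\Phi$ is reduced, that is, $\Phi\cap\mathbb R\alpha=\{\pm\alpha\}$, and $\langle\alpha,y\rangle$ is the distance from $y\in\overline{\mathfrak a^+}$ to the wall $H_\alpha$.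

\subsection{Chambers}

We use the following standard facts; see, e.g., \cite{Humphreys}.
\begin{itemize}
\item[(R1)] Each $W$-orbit meets $\overline{\mathfrak a^+}$ in exactly one point. The $|W|$ sets $w\mathfrak a^+$ are nonempty, pairwise disjoint, and cover the complement of the walls.
\item[(R2)] $\langle x,wy\rangle\le\langle x,y\rangle$, equivalently $|x-wy|\ge|x-y|$, for $x,y\in\overline{\mathfrak a^+}$ and $w\in W$.
\item[(R3)] There is a linearly independent set of \emph{simple} roots in $\Phi_+$ such that every positive root is a nonnegative combination of simple roots. Every root is $W$-conjugate to a simple root.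
\end{itemize}
Fact (R2) follows from (R1). By continuity let $x\in\mathfrak a^+$, and let $w$ maximize $\langle x,wy\rangle$. Since $\langle x,\sigma_\alpha wy\rangle=\langle x,wy\rangle-2\langle\alpha,x\rangle\langle\alpha,wy\rangle$, maximality forces $\langle\alpha,wy\rangle\ge0$ for all $\alpha\in\Phi_+$. Thus $wy\in\overline{\mathfrak a^+}$, and $wy=y$.

\subsection{The operator $L$ on the walls}\label{sec:walls}

The coefficients of $L$ are singular on the walls, but $Lf$ is not. Let $f\in C^2(B)$ be $W$-invariant. Differentiating $f\circ\sigma_\alpha=f$ gives $\nabla f(\sigma_\alpha x)=\sigma_\alpha\nabla f(x)$, so $\langle\nabla f,\alpha\rangle=0$ on $H_\alpha$. With $\pi x=x-\langle\alpha,x\rangle\alpha\in H_\alpha\cap B$ we obtain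
\[
\frac{\langle\nabla f(x),\alpha\rangle}{\langle\alpha,x\rangle}=\int_0^1D^2f\big(\pi x+t\langle\alpha,x\rangle\alpha\big)(\alpha,\alpha)\,dt .
\]
The right side is continuous on $B$ and equals $D^2f(x)(\alpha,\alpha)$ on $H_\alpha$. This defines $Lf$ as a continuous function on $B$, and an identity $Lf=h$ with $h$ continuous needs to be checked only off the walls. There, $L$ is $\Delta$ plus a first-order term, so
\begin{equation}\label{eq:rules}
L(fh)=fLh+hLf+2\langle\nabla f,\nabla h\rangle,\qquad L=\partial_r^2+\frac{N-1}{r}\,\partial_r\ \text{ on radial functions};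
\end{equation}
for the second rule, $f=\phi(r)$ with $r=|x|$ has $\langle\nabla f,\alpha\rangle/\langle\alpha,x\rangle=\phi'(r)/r$ for every $\alpha$.

\subsection{The Dunkl kernel and the measures $\mu_y$}\label{sec:dunkl}

The Dunkl operators are
\[
T_\xi f(x)=\partial_\xi f(x)+\sum_{\alpha\in\Phi_+}k(\alpha)\langle\alpha,\xi\rangle\,\frac{f(x)-f(\sigma_\alpha x)}{\langle\alpha,x\rangle}\qquad(\xi\in\mathbb R^d),
\]
and $\Delta_k=\sum_{j=1}^dT_{e_j}^2$. If $f$ is $W$-invariant, then $T_{e_j}f=\partial_jf$, and the identity $\langle\alpha,\nabla f(x)-\nabla f(\sigma_\alpha x)\rangle=2\langle\alpha,\nabla f(x)\rangle$ gives $\Delta_kf=Lf$. The \emph{Dunkl kernel} $E_k(\cdot,y)$ is the real-analytic solution of $T_\xi E_k(\cdot,y)=\langle\xi,y\rangle E_k(\cdot,y)$ for all $\xi$, with $E_k(0,y)=1$. For $k=0$ it is $e^{\langle x,y\rangle}$. We use three published facts.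
\begin{itemize}
\item[(D1)] (Dunkl \cite{Dunkl91}, Opdam \cite{Opdam}.) $E_k$ is smooth on $\mathbb R^d\times\mathbb R^d$ and symmetric, $E_k(wx,wy)=E_k(x,y)$, $E_k(sx,y)=E_k(x,sy)$, $E_k(x,0)=1$, and $\Delta_kE_k(\cdot,y)=|y|^2E_k(\cdot,y)$.
\item[(D2)] (R\"osler \cite{Rosler}.) For $k\ge0$ and each $y$ there is a probability measure $\tilde\mu_y$, supported in the convex hull $\operatorname{co}(Wy)$, with $E_k(x,y)=\int e^{\langle x,z\rangle}d\tilde\mu_y(z)$ for all $x$.
\item[(D3)] (Dunkl \cite{Dunkl92}.) $\int_{\mathbb R^d}E_k(x,v)e^{-|v|^2/2}\omega(v)\,dv=c_ke^{|x|^2/2}$ with a constant $c_k>0$.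
\end{itemize}
Let $J(x,y)=|W|^{-1}\sum_{w\in W}E_k(x,wy)$. By (D1), $J$ is smooth, symmetric and $W$-invariant in each variable, $J(sx,y)=J(x,sy)$, and $LJ(\cdot,y)=|y|^2J(\cdot,y)$. Since $\omega$ is $W$-invariant, (D3) holds with $J$ in place of $E_k$. By (D2),
\begin{equation}\label{eq:mu}
J(x,y)=\int e^{\langle x,z\rangle}\,d\mu_y(z),\qquad \mu_y=\frac1{|W|}\sum_{w\in W}\tilde\mu_{wy},
\end{equation}
and $\mu_y$ is a probability measure supported in $\operatorname{co}(Wy)$. A compactly supported measure is determined by its Laplace transform, so \eqref{eq:mu} characterizes $\mu_y$. For $k=0$, $\mu_y$ is the uniform measure on the orbit $Wy$.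

\subsection{A substitute for the squared distance}

For $x,y\in\mathbb R^d$ and $z\in\operatorname{co}(Wy)$ we have $|z|\le|y|$, and we put
\[
A(x,y,z)=|x|^2+|y|^2-2\langle x,z\rangle=|x-z|^2+\big(|y|^2-|z|^2\big).
\]
The first expression shows that $A$ is affine in $z$ and equals $|x-wy|^2$ at the vertex $z=wy$. The second shows that $A$ is the squared distance in $\mathbb R^{d+1}$ from $(x,0)$ to $(z,\sqrt{|y|^2-|z|^2})$.

\begin{lemma}\label{lem:A}
Let $x,x',y\in\mathbb R^d$ and $z\in\operatorname{co}(Wy)$.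
\begin{itemize}
\item[(i)] $A(x,y,z)\ge\min_{w}|x-wy|^2\ge(|x|-|y|)^2$.
\item[(ii)] If $x,y\in\overline{\mathfrak a^+}$, then $A(x,y,z)\ge|x-y|^2$.
\item[(iii)] $A(x',y,z)\le2A(x,y,z)+2|x-x'|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
An affine function on $\operatorname{co}(Wy)$ attains its minimum at a point of $Wy$; this gives (i), and (ii) follows by (R2). The triangle inequality in $\mathbb R^{d+1}$ gives $\sqrt{A(x',y,z)}\le\sqrt{A(x,y,z)}+|x-x'|$, and $(a+b)^2\le2a^2+2b^2$ gives (iii).
\end{proof}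

For $s>0$ define
\begin{equation}\label{eq:g}
g_s(x,y)=e^{-s(|x|^2+|y|^2)}J(2sx,y)=\int e^{-sA(x,y,z)}\,d\mu_y(z).
\end{equation}
The two expressions play different roles. The first shows that $g_s$ is smooth, $W$-invariant in each variable, and symmetric, since $J(2sx,y)=J(x,2sy)=J(2sy,x)$. The second lets us transfer pointwise inequalities for $A$ to $g_s$. For $k=0$, $g_s(x,y)$ is the average of $e^{-s|x-wy|^2}$ over $W$. The total mass of $g_s(x,\cdot)$ does not depend on $x$:
\begin{equation}\label{eq:mass}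
\int_{\mathbb R^d}g_s(x,y)\,\omega(y)\,dy=c_k(2s)^{-N/2}.
\end{equation}
Indeed, the substitution $y=v/\sqrt{2s}$ turns $\omega(y)\,dy$ into $(2s)^{-N/2}\omega(v)\,dv$ and $J(2sx,y)$ into $J(\sqrt{2s}\,x,v)$, and (D3) contributes $c_ke^{s|x|^2}$, which cancels $e^{-s|x|^2}$.

\section{The Poisson kernel as a superposition of Gaussians}\label{sec:formula}

The heuristic of Section~\ref{sec:why} suggests replacing $|x-y|^{-d}$ in the classical Poisson kernel by the $\mu_y$-average of $A^{-N/2}$. To apply $L$ to this average we need the eigenfunction equation for $J$, which concerns exponentials and not powers. The identity $\Gamma(N/2)A^{-N/2}=\int_0^\infty s^{N/2-1}e^{-sA}\,ds$ passes from one to the other.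

\begin{lemma}\label{lem:heat}
Fix $y\in\mathbb R^d$ and let $L$ and $\nabla$ act in $x$. Then
\begin{align}
Lg_s&=-4s^2\partial_sg_s-2sNg_s,\label{eq:heat}\\
\langle x,\nabla g_s\rangle&=s\,\partial_sg_s+s\big(|y|^2-|x|^2\big)g_s.\label{eq:euler}
\end{align}
\end{lemma}

\begin{proof}
Let $j=J(2sx,y)$ and $e=e^{-s(|x|^2+|y|^2)}$, so $g_s=ej$ and $\partial_sg_s=e\,[\partial_sj-(|x|^2+|y|^2)j]$. Since $j=J(x,2sy)$, we have $Lj=4s^2|y|^2j$. Since $j$ depends only on $sx$, we have $\langle x,\nabla j\rangle=s\partial_sj$. By \eqref{eq:rules}, $Le=(4s^2|x|^2-2sN)e$, and $\nabla e=-2sxe$. The product rule gives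
\[
Lg_s=e\big[4s^2(|x|^2+|y|^2)j-2sNj-4s^2\partial_sj\big],\qquad\langle x,\nabla g_s\rangle=e\big[s\partial_sj-2s|x|^2j\big].
\]
Comparing with the formula for $\partial_sg_s$ yields \eqref{eq:heat} and \eqref{eq:euler}.
\end{proof}

Identity \eqref{eq:heat} is the heat equation in disguise. The $W$-invariant heat kernel is
\begin{equation}\label{eq:q}
q_t=c_k^{-1}(2t)^{-N/2}g_{1/(4t)}=c_k^{-1}(2s)^{N/2}g_s,\qquad s=\frac1{4t};
\end{equation}
as $\partial_t=-4s^2\partial_s$, \eqref{eq:heat} says $\partial_tq_t=Lq_t$, and \eqref{eq:mass} says that $q_t(x,\cdot)\,\omega$ has mass one.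

\begin{proposition}\label{prop:formula}
For $x\in B$ and $y\in S$,
\[
P^W(x,y)=\frac{1-|x|^2}{\sigma_k\,\Gamma(N/2)}\int_0^\infty s^{N/2-1}g_s(x,y)\,ds=\frac{1-|x|^2}{\sigma_k}\int A(x,y,z)^{-N/2}\,d\mu_y(z).
\]
\end{proposition}

\begin{proof}
The two right-hand sides agree by Fubini's theorem; call their common value $K(x,y)$. It is nonnegative and $W\times W$-invariant. As in the classical case, we show that $K(\cdot,y)$ is harmonic, has total mass one, and concentrates at the boundary; a maximum principle then identifies $K$ with $P^W$. The argument also shows that a kernel with the defining properties exists and is unique.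

\emph{Regularity.} For a multi-index $\beta$, $\partial_x^\beta e^{-sA}$ is $e^{-sA}$ times a polynomial in $s$ and $x-z$, of degree at most $|\beta|$ in $s$. If $|x|\le\rho<1$ and $y\in S$, then $|x-z|\le2$ and $(1-\rho)^2\le A\le4$ by Lemma~\ref{lem:A}(i). Hence $|\partial_x^\beta g_s(x,y)|\le C_\beta(1+s)^{|\beta|}e^{-s(1-\rho)^2}$ and $|\partial_sg_s|\le4e^{-s(1-\rho)^2}$, uniformly in $y\in S$. So all $\partial_x^\beta K$ are continuous on $B\times S$, we may differentiate under the integrals in $s$ and in $y$, and the boundary terms in the integrations by parts below vanish at $s=\infty$; they vanish at $s=0$ because $N>0$.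

\emph{$K(\cdot,y)$ is harmonic.} Fix $y\in S$ and let $G=\int_0^\infty s^{N/2-1}g_s\,ds$, $H=\int_0^\infty s^{N/2}g_s\,ds$. By Lemma~\ref{lem:heat} and integration by parts,
\begin{align*}
LG&=-4\int_0^\infty s^{N/2+1}\partial_sg_s\,ds-2NH=4\Big(\frac N2+1\Big)H-2NH=4H,\\
\langle x,\nabla G\rangle&=\int_0^\infty s^{N/2}\partial_sg_s\,ds+(1-|x|^2)H=-\frac N2G+(1-|x|^2)H .
\end{align*}
Since $L(1-|x|^2)=-2N$ and $\nabla(1-|x|^2)=-2x$, the product rule gives
\[
L\big((1-|x|^2)G\big)=4(1-|x|^2)H-2NG-4\langle x,\nabla G\rangle=0 .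
\]

\emph{Total mass.} Let $U(x)=\int_SK(x,y)\omega(y)\,dy$. It is smooth with $LU=0$, and $U(0)=1$ because $A(0,y,z)=1$. To conclude that $U$ is constant we cannot yet use the maximum principle, since the boundary values of $U$ are what we are after. We show instead that $U$ is radial, although neither $\omega$ nor $J$ is rotation invariant; the only rotation invariant quantity at hand is the right side of (D3). Let $m(x)=\int_SJ(x,y)\omega(y)\,dy$. By \eqref{eq:mu}, $0\le m(x)\le\sigma_ke^{|x|}$. Formula \eqref{eq:mass} with $x$ replaced by $x/(2s)$ reads, in polar coordinates,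
\[
\int_0^\infty e^{-s\rho^2}\rho^{N-1}m(\rho x)\,d\rho=c_k(2s)^{-N/2}e^{|x|^2/(4s)}\qquad(s>0).
\]
In the variable $v=\rho^2$ the left side is the Laplace transform of the continuous function $\frac12v^{N/2-1}m(\sqrt v\,x)$. By uniqueness of Laplace transforms, $|x|=|x'|$ implies $m(\rho x)=m(\rho x')$ for all $\rho>0$, so $m$ is radial. Hence
\[
U(x)=\frac{1-|x|^2}{\sigma_k\Gamma(N/2)}\int_0^\infty s^{N/2-1}e^{-s(1+|x|^2)}m(2sx)\,ds
\]
is radial, $U(x)=\phi(|x|)$. By \eqref{eq:rules}, $(r^{N-1}\phi')'=0$, so $\phi'(r)=ar^{1-N}$ on $(0,1)$. A radial $C^1$ function has $\nabla U(0)=0$, so $\phi'(r)\to0$ as $r\to0$, whereas $r^{1-N}\ge1$ because $N\ge1$. Thus $a=0$ and $U\equiv1$.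

\emph{Boundary values.} Let $f\in C(S)$ be $W$-invariant and $u(x)=\int_SK(x,y)f(y)\omega(y)\,dy$. Then $u$ is smooth and $W$-invariant on $B$ with $Lu=0$. Let $x_0\in S$ and $\varepsilon>0$. Choose $\delta>0$ with $|f(y)-f(x_0)|\le\varepsilon$ for $|y-x_0|<\delta$; by invariance of $f$ this holds on $S_\delta=\{y\in S:\min_w|y-wx_0|<\delta\}$. If $y\notin S_\delta$ and $|x-x_0|<\delta/2$, then $\min_w|x-wy|\ge\delta/2$, so Lemma~\ref{lem:A}(i) gives $K(x,y)\le\sigma_k^{-1}(1-|x|^2)(\delta/2)^{-N}$. Since $K\ge0$ and $U=1$,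
\[
|u(x)-f(x_0)|\le\int_SK(x,y)|f(y)-f(x_0)|\,\omega(y)\,dy\le\varepsilon+2\max|f|\,(1-|x|^2)(\delta/2)^{-N}.
\]
Therefore $u(x)\to f(x_0)$ as $x\to x_0$, and $K$ has the defining properties of $P^W$.

\emph{Uniqueness.} Let $v\in C^2(B)\cap C(\overline B)$ be $W$-invariant with $Lv=0$ and $v=0$ on $S$, and let $v_\varepsilon=v+\varepsilon|x|^2$, so that $Lv_\varepsilon=2N\varepsilon>0$. Suppose that $v_\varepsilon$ attains its maximum over $\overline B$ at $x_0\in B$. Then $\nabla v_\varepsilon(x_0)=0$ and $D^2v_\varepsilon(x_0)\le0$. The terms of $Lv_\varepsilon(x_0)$ with $\langle\alpha,x_0\rangle\ne0$ vanish, and those with $x_0\in H_\alpha$ equal $2k(\alpha)D^2v_\varepsilon(x_0)(\alpha,\alpha)\le0$, by Section~\ref{sec:walls} and $k\ge0$. So $Lv_\varepsilon(x_0)\le0$, a contradiction. Hence $v\le v_\varepsilon\le\varepsilon$ for every $\varepsilon>0$, so $v\le0$; the same applies to $-v$, and $v=0$. It follows that $\int_S(P^W-K)(x,y)f(y)\omega(y)\,dy=0$ for all $x\in B$ and all invariant $f\in C(S)$. For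 fixed $x$ take $f=(P^W-K)(x,\cdot)$. Then $\int_Sf^2\omega=0$, so $f=0$ off the walls, and everywhere on $S$ by continuity.
\end{proof}

If $y\in S$ lies on every wall, then $\operatorname{co}(Wy)=\{y\}$ and the proposition gives $P^W(x,y)=\sigma_k^{-1}(1-|x|^2)|x-y|^{-N}=\sigma_k^{-1}\Omega(x,y)$ exactly: at such a point the kernel is the classical one in ``dimension'' $N$.

\section{Rank one by hand}\label{sec:rankone}

Let $\Phi=\{\pm e_1\}$, $k>0$ arbitrary, $\sigma=\sigma_{e_1}$, $x=(x_1,x')$, so $\gamma=k$ and $N=d+2k$. Here $\mu_y$ is explicit, and every step can be computed.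

\emph{The measure.} For $j\ge2$ we have $T_{e_j}=\partial_j$, so $J(x,y)=e^{\langle x',y'\rangle}\phi(x_1)$, where $\phi$ is even and analytic, $\phi(0)=1$, and $\phi''+\frac{2k}{x_1}\phi'=y_1^2\phi$. The recursion $n(n-1+2k)a_n=y_1^2a_{n-2}$ for the Taylor coefficients shows that these conditions determine $\phi$. The even function $F(v)=b_k\int_{-1}^1e^{vt}(1-t^2)^{k-1}dt$, normalized by $F(0)=1$, satisfies
\[
vF''+2kF'-vF=-b_k\int_{-1}^1\frac{d}{dt}\big[e^{vt}(1-t^2)^k\big]dt=0 .
\]
Hence $\phi(x_1)=F(x_1y_1)$, and $\mu_y$ is the image of $b_k(1-t^2)^{k-1}dt$ under $t\mapsto z=(ty_1,y')$.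

\emph{The Gaussian.} Let $x_1,y_1\ge0$, $R=|x-y|$, $b=2x_1y_1$ and $\theta=1-t\in[0,2]$. Then $A=R^2+b\theta$ and $|x-\sigma y|^2=R^2+2b$. The weight $\theta^{k-1}(2-\theta)^{k-1}$ is symmetric about $\theta=1$ and $e^{-sb\theta}$ is nonincreasing, so the interval $[1,2]$ contributes no more than $[0,1]$, where $(2-\theta)^{k-1}\asymp1$. Since $\int_0^\beta e^{-v}v^{k-1}dv\asymp\min(1,\beta)^k$,
\begin{equation}\label{eq:rank1g}
g_s(x,y)\asymp e^{-sR^2}\int_0^1e^{-sb\theta}\theta^{k-1}d\theta\asymp e^{-sR^2}(1+sb)^{-k}.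
\end{equation}

\emph{The integral in $s$.} Put $s=\tau R^{-2}$ and $\beta=b/R^2$. Then
\[
\int_0^\infty s^{N/2-1}g_s\,ds\asymp R^{-N}\int_0^\infty\tau^{N/2-1}e^{-\tau}(1+\tau\beta)^{-k}d\tau .
\]
We have $(1+\tau\beta)^{-k}\le\max(1,\tau^{-k})(1+\beta)^{-k}$ for all $\tau>0$, and $(1+\tau\beta)^{-k}\ge(1+\beta)^{-k}$ for $\tau\le1$. As $N/2-k=d/2>0$, the last integral is $\asymp(1+\beta)^{-k}$. The result is $R^{-N}(1+b/R^2)^{-k}=R^{-d}(R^2+b)^{-k}\asymp|x-y|^{-d}|x-\sigma y|^{-2k}$, which with Proposition~\ref{prop:formula} proves Theorem~\ref{thm:main} in this case.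

Two features carry over. First, the last step is unchanged if $e^{-\tau}$ is replaced by $e^{-2\tau}$ in the lower bound and by $e^{-\tau/2}$ in the upper bound. So the precise estimate \eqref{eq:rank1g} is more than we need. Second, once a loss in the exponent is allowed, it is enough to know the prefactor on the diagonal, where \eqref{eq:rank1g} gives $g_s(y,y)\asymp(1+\sqrt s\,y_1)^{-2k}$. This has an intrinsic meaning: it is the total mass $s^{-N/2}$ divided by the $\omega$-volume $s^{-d/2}(s^{-1/2}+y_1)^{2k}$ of the ball of radius $s^{-1/2}$ about $y$. The next section proves such bounds in general, with no formula for $\mu_y$.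

\section{Rough Gaussian bounds}\label{sec:gauss}

For $y\in\overline{\mathfrak a^+}$ and $r>0$ put
\[
M_y(r)=\prod_{\alpha\in\Phi_+}\Big(\frac r{r+\langle\alpha,y\rangle}\Big)^{2k(\alpha)},\qquad\Theta(y,r)=\frac{r^N}{M_y(r)}=r^d\prod_{\alpha\in\Phi_+}\big(r+\langle\alpha,y\rangle\big)^{2k(\alpha)},
\]
and let $V(y,r)=\int_{|y'-y|<r}\omega(y')\,dy'$; the closed ball has the same measure. A wall at distance less than $r$ from $y$ contributes a factor $\asymp1$ to $M_y(r)$; a wall at a larger distance contributes $(r/\langle\alpha,y\rangle)^{2k(\alpha)}$. Rescaling a root by $t>0$ multiplies $r/(r+\langle\alpha,y\rangle)$ by a factor between $\min(1,1/t)$ and $\max(1,1/t)$, so all statements below that involve $M_y$ or $\Theta$ hold as written for roots of arbitrary lengths.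

\begin{lemma}\label{lem:vol}
Let $x,y\in\overline{\mathfrak a^+}$, $r>0$, $\lambda\ge1$.
\begin{itemize}
\item[(i)] $M_y(r)\le M_y(\lambda r)\le\lambda^{2\gamma}M_y(r)$, $M_y\le1$, and $\Theta(y,\lambda r)\le\lambda^N\Theta(y,r)$.
\item[(ii)] $V(y,r)\asymp\Theta(y,r)$.
\item[(iii)] $\frac12\big(|x-y|+\langle\alpha,y\rangle\big)\le|x-\sigma_\alpha y|\le2\big(|x-y|+\langle\alpha,y\rangle\big)$ for $\alpha\in\Phi_+$. Hence, if $R=|x-y|>0$, then $\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{-2k(\alpha)}\asymp R^{-2\gamma}M_y(R)$.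
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $a\ge0$ the function $r\mapsto r/(r+a)$ is nondecreasing, and $r+a\le\lambda r+a\le\lambda(r+a)$. Raise to the powers $2k(\alpha)\ge0$.

(ii) If $|y'-y|<r$, then $|\langle\alpha,y'\rangle|\le\langle\alpha,y\rangle+r$, which gives $V\le C\Theta$. For the lower bound we need a fixed proportion of the ball that stays at distance $\ge cr$ from all walls, and we find it by moving into the chamber. Fix a unit vector $\rho_0\in\mathfrak a^+$ and $\delta\in(0,\frac12)$ with $\delta\le\frac14\langle\alpha,\rho_0\rangle$ for all $\alpha\in\Phi_+$. The ball with center $y+\frac r2\rho_0$ and radius $\delta r$ lies in the ball with center $y$ and radius $r$, and on it $\langle\alpha,\cdot\rangle\ge\langle\alpha,y\rangle+\frac r2\langle\alpha,\rho_0\rangle-\delta r\ge\langle\alpha,y\rangle+\delta r\ge\delta(\langle\alpha,y\rangle+r)$.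

(iii) The upper bound follows from $|x-\sigma_\alpha y|\le|x-y|+|y-\sigma_\alpha y|=|x-y|+2\langle\alpha,y\rangle$. For the lower bound, $|x-\sigma_\alpha y|\ge|x-y|$ by (R2), and $|x-\sigma_\alpha y|\ge\langle\alpha,x-\sigma_\alpha y\rangle=\langle\alpha,x\rangle+\langle\alpha,y\rangle\ge\langle\alpha,y\rangle$; take the average of the two bounds.
\end{proof}

\begin{proposition}\label{prop:gauss}
There are $c_0,C_0>0$, depending only on $d,\Phi,k$, such that for all $x,y\in\overline{\mathfrak a^+}$ and $s>0$,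
\[
c_0\,e^{-2s|x-y|^2}M_y(s^{-1/2})\le g_s(x,y)\le C_0\,e^{-s|x-y|^2/2}M_y(s^{-1/2}).
\]
\end{proposition}

The only quantitative information that we have on $g_s$ is the integral \eqref{eq:mass}. To pass from an integral to pointwise values we need to compare $g$ at nearby points, and the price will be a factor $2$ in the parameter $s$. This is harmless because $M_y(s^{-1/2})$ changes by a bounded factor when $s$ is doubled.

\begin{proof}
\emph{Step 1: two inequalities.} Write $e^{-sA}=e^{-sA/2}e^{-sA/2}$ in \eqref{eq:g}. Lemma~\ref{lem:A}(ii) gives the decay estimate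
\begin{equation}\label{eq:decay}
g_s(x,y)\le e^{-s|x-y|^2/2}g_{s/2}(x,y)\qquad(x,y\in\overline{\mathfrak a^+}).
\end{equation}
Lemma~\ref{lem:A}(iii) gives $e^{-2sA(x,y,z)}\le e^{2s|x-x'|^2}e^{-sA(x',y,z)}$, and integration against the positive measure $\mu_y$ gives the Harnack inequality
\begin{equation}\label{eq:harnack}
g_{2s}(x,y)\le e^{2s|x-x'|^2}g_s(x',y)\qquad(x,x',y\in\mathbb R^d).
\end{equation}
It moves the first variable while the measure $\mu_y$ stays fixed. By symmetry of $g_s$ we may move the second variable as well.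

\emph{Step 2: upper bound.} If $g_{2s}(x,y)$ were large, then $g_s(x,\cdot)$ would be large on a whole ball about $y$, against \eqref{eq:mass}. Precisely, for $|y'-y|<s^{-1/2}$, symmetry and \eqref{eq:harnack} give $g_{2s}(x,y)=g_{2s}(y,x)\le e^2g_s(y',x)=e^2g_s(x,y')$. Integrate against $\omega(y')\,dy'$ over this ball and use \eqref{eq:mass}: $g_{2s}(x,y)V(y,s^{-1/2})\le e^2c_k(2s)^{-N/2}$. By Lemma~\ref{lem:vol}(ii), $g_{2s}(x,y)\le Cs^{-N/2}/\Theta(y,s^{-1/2})=CM_y(s^{-1/2})$. Replacing $s$ by $s/4$ and using Lemma~\ref{lem:vol}(i), we get $g_{s/2}(x,y)\le CM_y(2s^{-1/2})\le CM_y(s^{-1/2})$. Now \eqref{eq:decay} gives the upper bound.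

\emph{Step 3: lower bound on the diagonal.} Here we show that a fixed proportion of the mass of $g_s(y,\cdot)$ lies near $y$, and bring it to the center by \eqref{eq:harnack}. The decay estimate holds only in the chamber, so we first restrict the mass to it: by (R1) and invariance, $\int_{\mathfrak a^+}g_s(y,y')\omega(y')\,dy'=c_k(2s)^{-N/2}/|W|$ for every $s>0$. Fix $\ell\ge1$ with $e^{-\ell^2/2}\le2^{-N/2-1}$ and let $D=\{y'\in\mathfrak a^+:|y'-y|\le\ell s^{-1/2}\}$. By \eqref{eq:decay},
\[
\int_{\mathfrak a^+\setminus D}g_s(y,y')\,\omega(y')\,dy'\le e^{-\ell^2/2}\int_{\mathfrak a^+}g_{s/2}(y,y')\,\omega(y')\,dy'=e^{-\ell^2/2}\,\frac{c_ks^{-N/2}}{|W|}\le\frac12\,\frac{c_k(2s)^{-N/2}}{|W|}.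
\]
So $\int_Dg_s(y,y')\omega(y')\,dy'\ge cs^{-N/2}$. On $D$, symmetry and \eqref{eq:harnack} with $s/2$ in place of $s$ give $g_s(y,y')=g_s(y',y)\le e^{\ell^2}g_{s/2}(y,y)$. Hence
\[
cs^{-N/2}\le g_{s/2}(y,y)\,V(y,\ell s^{-1/2})\le C\ell^N\,g_{s/2}(y,y)\,\Theta(y,s^{-1/2}),
\]
that is, $g_{s/2}(y,y)\ge cM_y(s^{-1/2})$. Replacing $s$ by $4s$ gives $g_{2s}(y,y)\ge cM_y(\frac12s^{-1/2})\ge c\,2^{-2\gamma}M_y(s^{-1/2})$.

\emph{Step 4: lower bound.} Apply \eqref{eq:harnack} with $(y,x)$ in place of $(x,x')$: $g_s(x,y)\ge e^{-2s|x-y|^2}g_{2s}(y,y)$. Step 3 completes the proof.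
\end{proof}

\begin{remark}
With the prefactor $M_y(s^{-1/2})$, some loss in the exponent is unavoidable. In rank one with $k>0$ and $x_1=0<y_1$ we have $A\equiv|x-y|^2$, so $g_s(x,y)=e^{-s|x-y|^2}$, while $M_y(s^{-1/2})=(1+\sqrt s\,y_1)^{-2k}\to0$ as $s\to\infty$.
\end{remark}

\section{Proof of the main theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x\in B^+$, $y\in S^+$, $R=|x-y|>0$ and $G=\int_0^\infty s^{N/2-1}g_s(x,y)\,ds$. Substitute $s=\tau R^{-2}$. Proposition~\ref{prop:gauss} gives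
\[
c_0R^{-N}\int_0^\infty\tau^{N/2-1}e^{-2\tau}M_y(R\tau^{-1/2})\,d\tau\le G\le C_0R^{-N}\int_0^\infty\tau^{N/2-1}e^{-\tau/2}M_y(R\tau^{-1/2})\,d\tau .
\]
By Lemma~\ref{lem:vol}(i), $M_y(R\tau^{-1/2})\le\max(1,\tau^{-\gamma})M_y(R)$ for all $\tau>0$, and $M_y(R\tau^{-1/2})\ge M_y(R)$ for $\tau\le1$. Therefore
\[
c_0\int_0^1\tau^{N/2-1}e^{-2\tau}d\tau\le\frac{G}{R^{-N}M_y(R)}\le C_0\int_0^\infty\tau^{N/2-1}\max(1,\tau^{-\gamma})e^{-\tau/2}d\tau .
\]
The integral on the right converges at $\tau=0$ because $N/2-\gamma=d/2>0$. So $G\asymp R^{-N}M_y(R)=R^{-d}\cdot R^{-2\gamma}M_y(R)$, and Lemma~\ref{lem:vol}(iii) gives $G\asymp|x-y|^{-d}\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{-2k(\alpha)}$. By Proposition~\ref{prop:formula}, $P^W$ is a constant multiple of $(1-|x|^2)G$.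
\end{proof}

\begin{remark}
Since $R^{-N}M_y(R)=1/\Theta(y,R)$, Lemma~\ref{lem:vol}(ii) turns the theorem into $P^W(x,y)\asymp(1-|x|^2)/V(y,|x-y|)$ on $B^+\times S^+$. This is the classical kernel with the Euclidean volume $|x-y|^d$ replaced by the $\omega$-volume of the ball of radius $|x-y|$ about $y$.
\end{remark}

\begin{remark}
The hypothesis $k\ge0$ enters through (D2), the maximum principle, and Lemma~\ref{lem:vol}(i),(ii). The hypothesis that $x$ and $y$ lie in the same closed chamber enters through \eqref{eq:decay} and Lemma~\ref{lem:vol}, and it cannot be dropped. Take $k=0$, $\Phi=\{\pm e_1\}$, $x=re_1$, $y=-e_1$. As $r\uparrow1$, $P^W(x,y)=P^W(x,e_1)\asymp(1-r)^{1-d}$, while $\Omega(x,y)\asymp1-r$.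
\end{remark}

\section{Caps of $\mu_y$ and other kernels}\label{sec:caps}

By Proposition~\ref{prop:formula} the Poisson kernel is an average $\int f(A)\,d\mu_y$ with $f(a)=a^{-N/2}$. All such averages are governed by the distribution function $r\mapsto\mu_y\{A\le r^2\}$. As $A$ is affine in $z$, the set $\{z:A(x,y,z)\le r^2\}$ is a \emph{cap}: for $x\neq0$, the part of $\operatorname{co}(Wy)$ cut off by a hyperplane orthogonal to $x$ (Figure~\ref{fig:cap}). The function $g_s$ is the Laplace transform of the distribution of $A$, and Proposition~\ref{prop:gauss} can be inverted up to constants.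

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (0,0) -- (60:2.7) arc (60:120:2.7) -- cycle;
\begin{scope}
\clip (40:2) -- (80:2) -- (160:2) -- (200:2) -- (280:2) -- (320:2) -- cycle;
\fill[gray!70,rotate=5] (-3,1.5) rectangle (3,3);
\end{scope}
\draw[thick] (40:2) -- (80:2) -- (160:2) -- (200:2) -- (280:2) -- (320:2) -- cycle;
\draw[dashed] (0:2.7) -- (180:2.7) (60:2.7) -- (240:2.7) (120:2.7) -- (300:2.7);
\draw[rotate=5] (-2.2,1.5) -- (2.2,1.5);
\draw[->,thick] (0,0) -- (95:1.2) node[right] {$x$};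
\fill (80:2) circle (1.6pt) node[above] {$y$};
\fill (40:2) circle (1.2pt) (160:2) circle (1.2pt) (200:2) circle (1.2pt) (280:2) circle (1.2pt) (320:2) circle (1.2pt);
\node at (103:2.4) {$\mathfrak a^+$};
\end{tikzpicture}
\caption{A root system in the plane with three walls (dashed) and $|W|=6$. The points $x,y$ lie in the chamber $\mathfrak a^+$ (light gray). The hexagon $\operatorname{co}(Wy)$ carries the measure $\mu_y$. The cap $\{z:|x|^2+|y|^2-2\langle x,z\rangle\le r^2\}$ (dark gray) is cut off by a line orthogonal to $x$; it is empty for $r<|x-y|$ and contains the vertex $y$ for $r\ge|x-y|$.}\label{fig:cap}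
\end{figure}

\begin{theorem}\label{thm:caps}
There is $\kappa\ge1$, depending only on $d,\Phi,k$, such that for $x,y\in\overline{\mathfrak a^+}$ and $r>0$ with $r\ge\kappa|x-y|$,
\[
\mu_y\{z:A(x,y,z)\le r^2\}\asymp M_y(r)=\prod_{\alpha\in\Phi_+}\Big(\frac r{r+\langle\alpha,y\rangle}\Big)^{2k(\alpha)}.
\]
The upper bound holds for all $r>0$, and the left side is $0$ if $r<|x-y|$. Consequently, let $f:(0,\infty)\to[0,\infty)$ be continuous and nonincreasing, with $f(\infty)=0$ and $f(a)\le Df(4a)$ for all $a>0$. Then for $x\ne y$ in $\overline{\mathfrak a^+}$, with constants depending also on $D$,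
\begin{equation}\label{eq:general}
\int f(A(x,y,z))\,d\mu_y(z)\asymp\int_{|x-y|^2}^\infty M_y(\sqrt a)\,d(-f)(a).
\end{equation}
\end{theorem}

\begin{proof}
Let $R=|x-y|$. The cap is empty for $r<R$ by Lemma~\ref{lem:A}(ii). On the cap $1\le e\cdot e^{-A/r^2}$, so its measure is at most $e\,g_{r^{-2}}(x,y)\le eC_0M_y(r)$.

For the lower bound we test with a Gaussian narrower than the cap, so that the part of $g_s$ that comes from outside the cap is negligible. Let $T\ge1$, $s=Tr^{-2}$ and $r\ge\sqrt T\,R$, so $sR^2\le1$. By Proposition~\ref{prop:gauss} and Lemma~\ref{lem:vol}(i),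
\[
g_s(x,y)\ge c_0e^{-2}M_y(r/\sqrt T)\ge c_0e^{-2}T^{-\gamma}M_y(r),
\]
\[
\int_{\{A>r^2\}}e^{-sA}d\mu_y\le e^{-T/2}g_{s/2}(x,y)\le C_0e^{-T/2}M_y\big(\sqrt{2/T}\,r\big)\le C_02^\gamma e^{-T/2}M_y(r).
\]
The first bound decays like a power of $T$ and the second exponentially. Fix $T$ with $C_02^\gamma e^{-T/2}\le\frac12c_0e^{-2}T^{-\gamma}$ and put $\kappa=\sqrt T$. Since $A\ge0$,
\[
\mu_y\{A\le r^2\}\ge\int_{\{A\le r^2\}}e^{-sA}d\mu_y\ge\tfrac12c_0e^{-2}T^{-\gamma}M_y(r).
\]

Now let $\nu=d(-f)$ be the Stieltjes measure of $-f$. It has no atoms, and $\nu([a,\infty))=f(a)$. As $A\ge R^2>0$, Fubini's theorem gives $\int f(A)\,d\mu_y=\int_{R^2}^\infty\mu_y\{A\le a\}\,d\nu(a)$. By the first part,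
\[
c\int_{\kappa^2R^2}^\infty M_y(\sqrt a)\,d\nu(a)\le\int f(A)\,d\mu_y\le C\int_{R^2}^\infty M_y(\sqrt a)\,d\nu(a).
\]
It remains to absorb the range $R^2\le a\le\kappa^2R^2$, and this is where the hypothesis $f(a)\le Df(4a)$ is used. Take an integer $m$ with $4^m\ge\kappa^2$. Then $f(R^2)\le D^mf(4^mR^2)\le D^mf(\kappa^2R^2)$, and monotonicity of $M_y$ gives
\[
\int_{R^2}^{\kappa^2R^2}M_y(\sqrt a)\,d\nu\le M_y(\kappa R)f(R^2)\le D^mM_y(\kappa R)\,\nu\big([\kappa^2R^2,\infty)\big)\le D^m\int_{\kappa^2R^2}^\infty M_y(\sqrt a)\,d\nu.\qedhere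
\]
\end{proof}

\begin{remark}
Both restrictions are visible in rank one with $k>0$. If $x_1y_1>0$ and $x\ne y$, the cap with $r=|x-y|$ is the single point $y$, which has $\mu_y$-measure zero; so one cannot take $\kappa=1$. For $f(a)=e^{-a}$, $y=Re_1$ and $x=2Re_1$, the left side of \eqref{eq:general} is $\asymp e^{-R^2}(1+4R^2)^{-k}$ by \eqref{eq:rank1g}, while the right side is at least $M_y(R)e^{-R^2}=2^{-2k}e^{-R^2}$; so \eqref{eq:general} fails without the condition $f(a)\le Df(4a)$.
\end{remark}

For powers of $A$ we can decide exactly when the product form of Theorem~\ref{thm:main} persists. The symbol $\asymp_\lambda$ allows constants that depend also on $\lambda$.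

\begin{theorem}\label{thm:powers}
For $\lambda>0$ and $x\ne y$ in $\overline{\mathfrak a^+}$ let $I_\lambda(x,y)=\int A(x,y,z)^{-\lambda}d\mu_y(z)$. Then
\begin{equation}\label{eq:Iint}
I_\lambda(x,y)\asymp_\lambda\int_{|x-y|}^\infty\frac{M_y(r)}{r^{2\lambda+1}}\,dr .
\end{equation}
If $\lambda>\gamma$, then
\begin{equation}\label{eq:Iprod}
I_\lambda(x,y)\asymp_\lambda\frac{|x-y|^{2\gamma-2\lambda}}{\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k(\alpha)}}\qquad(x\ne y\in\overline{\mathfrak a^+}).
\end{equation}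
If $0<\lambda\le\gamma$, then \eqref{eq:Iprod} fails. So \eqref{eq:Iprod} holds exactly for $\lambda>\gamma$.
\end{theorem}

\begin{proof}
Apply \eqref{eq:general} to $f(a)=a^{-\lambda}$, with $D=4^\lambda$; for $a=r^2$ we have $d(-f)=2\lambda r^{-2\lambda-1}dr$, which gives \eqref{eq:Iint}. Let $R=|x-y|$. By Lemma~\ref{lem:vol}(iii), the right side of \eqref{eq:Iprod} is $\asymp R^{-2\lambda}M_y(R)$. By Lemma~\ref{lem:vol}(i), $M_y(R)\le M_y(r)\le(r/R)^{2\gamma}M_y(R)$ for $r\ge R$. So the integral in \eqref{eq:Iint} is at least $\frac1{2\lambda}R^{-2\lambda}M_y(R)$, and for $\lambda>\gamma$ it is at most $\frac1{2(\lambda-\gamma)}R^{-2\lambda}M_y(R)$. This proves \eqref{eq:Iprod}.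

Let $0<\lambda\le\gamma$ and fix $y\in\mathfrak a^+$. Since all $\langle\alpha,y\rangle$ are positive, $M_y(r)$ lies between two positive multiples of $r^{2\gamma}$ for $r\le1$, with constants depending on $y$. For $R<1$ the ratio of the left side of \eqref{eq:Iprod} to the right side is therefore at least $c_yR^{2\lambda-2\gamma}\int_R^1r^{2\gamma-2\lambda-1}dr$. This equals $c_y\log(1/R)$ if $\lambda=\gamma$ and $c_y(R^{2\lambda-2\gamma}-1)/(2\gamma-2\lambda)$ if $\lambda<\gamma$; in both cases it tends to infinity as $x\to y$.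
\end{proof}

The product form holds when the scale $r\approx|x-y|$ dominates the integral \eqref{eq:Iint}; for $\lambda\le\gamma$ the larger scales contribute more. The Poisson kernel is the case $\lambda=N/2$, which exceeds $\gamma$ in every dimension. For the Newton kernel $\int_0^\infty q_t\,dt$, with $q_t$ as in \eqref{eq:q}, the exponent is smaller by one and the dimension matters.

\begin{corollary}\label{cor:newton}
If $d\ge3$, then
\[
\int_0^\infty q_t(x,y)\,dt\asymp|x-y|^{2-d}\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{-2k(\alpha)}\quad\text{on }\overline{\mathfrak a^+}\times\overline{\mathfrak a^+},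
\]
both sides being infinite for $x=y$. If $d\le2<N$, this form fails, and for $x\ne y$ in $\overline{\mathfrak a^+}$ the correct size is $\int_0^\infty q_t(x,y)\,dt\asymp\int_{|x-y|}^\infty r\,dr/\Theta(y,r)$.
\end{corollary}

\begin{proof}
Let $N>2$ and $\lambda=N/2-1>0$. With $s=1/(4t)$, $dt=-ds/(4s^2)$,
\[
\int_0^\infty q_t\,dt=c_k^{-1}2^{N/2-2}\int_0^\infty s^{N/2-2}g_s\,ds=c_k^{-1}2^{N/2-2}\,\Gamma(\lambda)\,I_\lambda .
\]
Now $\lambda>\gamma$ if and only if $d\ge3$, $2\gamma-2\lambda=2-d$, and $M_y(r)r^{-2\lambda-1}=r/\Theta(y,r)$. Apply Theorem~\ref{thm:powers}. For $x=y$ and $d\ge3$, Proposition~\ref{prop:gauss} and Lemma~\ref{lem:vol}(i) give $g_s(y,y)\ge c_0M_y(1)s^{-\gamma}$ for $s\ge1$, and $\int_1^\infty s^{d/2-2}ds=\infty$.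
\end{proof}

\section{Rigidity of the exponents}\label{sec:rigid}

A two-sided bound may hold in several different forms. Among expressions of the shape of $\Omega$, only one is possible.

\begin{proposition}\label{prop:rigid}
Let $d\ge2$ and let $\Phi$ be reduced. If $a\in\mathbb R$ and a $W$-invariant function $k':\Phi\to\mathbb R$ satisfy
\[
P^W(x,y)\asymp\frac{1-|x|^2}{|x-y|^a\prod_{\alpha\in\Phi_+}|x-\sigma_\alpha y|^{2k'(\alpha)}}\quad\text{on }B^+\times S^+,
\]
then $a=d$ and $k'=k$.
\end{proposition}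

\begin{proof}
Since $\Phi$ is reduced, the normalization of Section~\ref{sec:norm} merges no roots, and $k'$ is carried along with $k$. By Theorem~\ref{thm:main} the displayed expression is comparable to $\Omega$. Fix $y\in S^+$, take $x=ry$ and let $r\uparrow1$. Then $|x-y|=1-r$, and $|x-\sigma_\beta y|$ equals $1-r$ if $y\in H_\beta$ and tends to $2\langle\beta,y\rangle>0$ otherwise. Comparing the powers of $1-r$ gives
\[
a+2\sum_{\beta\in\Phi_+,\ y\in H_\beta}k'(\beta)=d+2\sum_{\beta\in\Phi_+,\ y\in H_\beta}k(\beta).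
\]
For $y\in S\cap\mathfrak a^+$ the sums are empty and $a=d$. Let $\alpha$ be a simple root. We claim that there is $y\in S\cap H_\alpha$ with $\langle\beta,y\rangle>0$ for all $\beta\in\Phi_+\setminus\{\alpha\}$. If $\alpha$ is the only simple root, then $\Phi_+=\{\alpha\}$ and any unit vector in $H_\alpha$ will do; one exists because $d\ge2$. Otherwise, linear independence gives a vector orthogonal to $\alpha$ whose inner product with every other simple root is $1$; normalize it. A positive root $\beta\ne\alpha$ is not a multiple of $\alpha$, so by (R3) it has a positive coefficient at some other simple root, and $\langle\beta,y\rangle>0$. For this $y$ the identity reads $a+2k'(\alpha)=d+2k(\alpha)$, so $k'(\alpha)=k(\alpha)$. By (R3) and the $W$-invariance of $k$ and $k'$, we get $k'=k$.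
\end{proof}

Both hypotheses are needed. If $d=1$ and $\Phi=\{\pm1\}$, then $S^+=\{1\}$ and $|x-\sigma y|=1+x\in[1,2)$, so $k'$ is arbitrary. If $\alpha$ and $2\alpha$ are both roots, they define the same reflection, and only $k'(\alpha)+k'(2\alpha)$ enters the expression.

\begin{thebibliography}{9}

\bibitem{Dunkl91} Dunkl, Canad. J. Math. 43 (1991).

\bibitem{Dunkl92} Dunkl, Contemp. Math. 138 (1992).

\bibitem{GLS} Piotr Graczyk, Tomasz Luks, Patrice Sawyer, \emph{Potential kernels for radial Dunkl Laplacians}, arXiv:1910.03105 (2019).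

\bibitem{Humphreys} Humphreys, book; cited for the standard facts (R1)--(R3).

\bibitem{Opdam} Opdam, Compositio Math. 85 (1993).

\bibitem{Rosler} R\"osler, Duke Math. J. 98 (1999).

\end{thebibliography}
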